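# Fourier weight on low levels and the revealment of an algorithm

## 1. A selector on three bits

Take three independent fair bits $x_1,x_2,x_3$ and let $x_1$ decide which of the other two is the output:
$$\mathrm{sel}(x)=x_2\ \text{ if } x_1=1,\qquad \mathrm{sel}(x)=x_3\ \text{ if } x_1=0 .$$
With $y_i=2x_i-1\in\{-1,1\}$ we can expand by hand:
$$\mathrm{sel}=\tfrac{1+y_1}{2}\cdot\tfrac{1+y_2}{2}+\tfrac{1-y_1}{2}\cdot\tfrac{1+y_3}{2}=\tfrac12+\tfrac14y_2+\tfrac14y_3+\tfrac14y_1y_2-\tfrac14y_1y_3 .$$
The squared coefficients sum to $\frac14$ in degree $0$, to $\frac18$ in degree $1$, and to $\frac18$ in degree $2$. The total is $\frac12=\mathbb E[\mathrm{sel}^2]$, as it must be.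

How much of the input must be read to know $\mathrm{sel}$? If we read $x_1$ and then the selected bit, the three bits are read with probabilities $1,\frac12,\frac12$. If we read $x_2,x_3$ first, and $x_1$ only when they differ, the probabilities are $\frac12,1,1$. Toss a fair coin to choose between the two procedures: now every bit is read with probability $\frac34$. So randomness helps if no single bit is to be read too often.

Here are the general notions behind this computation.

**Definition (Fourier–Walsh coefficients).** Let $\Omega=\{0,1\}^n$ with the uniform measure, and let $\|f\|$ be the $L^2$ norm. For $S\subseteq[n]=\{1,\dots,n\}$ put $\chi_S(x)=\prod_{i\in S}(2x_i-1)$ and $\hat f(S)=\mathbb E[f\chi_S]$.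

The $\chi_S$ are an orthonormal basis, so $f=\sum_S\hat f(S)\chi_S$ and $\|f\|^2=\sum_S\hat f(S)^2$ (Parseval). We call $\sum_{|S|=k}\hat f(S)^2$ the weight of $f$ on level $k$.

**Definition (revealment).** A randomized algorithm $A$ determining $f$ examines input bits one by one. The choice of the next bit may depend on the bits seen so far and on internal randomness, and the algorithm always outputs $f(x)$. Let $J\subseteq[n]$ be the random set of examined bits, where $x$ is uniform and independent of the internal randomness. The revealment of $A$ is $\delta=\delta_A=\sup\{\mathbb P(i\in J):i\in[n]\}$.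

So $\mathrm{sel}$ has an algorithm with $\delta=\frac34$. A second example has much smaller revealment. Let $f=\prod_{i=1}^nx_i$ be the AND of $n$ bits, and read the bits in uniformly random order until a $0$ appears. The bit in position $p$ of the order is read exactly when the $p-1$ earlier ones are all $1$, so
$$\delta=\frac1n\sum_{p=1}^n2^{-(p-1)}<\frac2n .$$
Since $f=2^{-n}\prod_i(1+y_i)$, every coefficient equals $2^{-n}$, and $\|f\|^2=2^{-n}$. Let $n=2k$. The normalized weight on levels $1,\dots,k$ is
$$\frac1{\|f\|^2}\sum_{1\le|S|\le k}\hat f(S)^2=2^{-n}\sum_{j=1}^{k}\binom{2k}{j}\ \ge\ \frac12-2^{-n}\ \ge\ \frac14,$$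
while $k\delta<1$. Small revealment has pushed the spectrum up: about half of the weight sits above level $n/2$, which is about $1/\delta$.

Can low revealment coexist with weight on levels far below $1/\delta$? For a single level there is a known bound (Schramm and Steif, "Quantitative noise sensitivity and exceptional times for percolation", arXiv:math/0504586 (2005)): for every $k\ge1$,
$$\sum_{|S|=k}\hat f(S)^2\le\delta\,k\,\|f\|^2. \tag{1}$$
Adding (1) over levels $1,\dots,k$ gives the factor $k(k+1)/2$. The AND example shows that a factor of order $k$ is needed. Hence the speculation in that paper, with constants excluded by leaving out $S=\emptyset$: is there an absolute constant $C$ such that for all $n$, $f$, $A$ and $k\ge 1$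
$$\sum_{1\le|S|\le k}\hat f(S)^2\le C\,k\,\delta\,\|f\|^2\ ? \tag{2}$$

## 2. One level at a time, and what breaks for $k$ levels at once

It is natural to take the proof of (1) and feed it all the levels. Here is a proof of (1).

Let $\mathcal A$ be everything the algorithm has seen at the end: internal randomness, $J$, and the bits on $J$. Given $\mathcal A$, the unread bits are uniform, because the decisions depended only on what had been read. For a function $g$ let $g_{\mathcal A}$ be the function of the unread bits obtained by plugging in the read ones. Expanding $g$ gives, for $S\cap J=\emptyset$,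
$$\hat g_{\mathcal A}(S)=\sum_{U\subseteq J}\hat g(S\cup U)\,\chi_U(x), \tag{3}$$
and we set $\hat g_{\mathcal A}(S)=0$ if $S\cap J\neq\emptyset$. Then $\mathbb E[g\mid\mathcal A]=\hat g_{\mathcal A}(\emptyset)$, and by Parseval $\mathbb E[g^2\mid\mathcal A]=\sum_S\hat g_{\mathcal A}(S)^2$. Therefore
$$\mathbb E\big[\hat g_{\mathcal A}(\emptyset)^2\big]=\|g\|^2-\mathbb E\sum_{S\ne\emptyset}\hat g_{\mathcal A}(S)^2. \tag{4}$$
Take $g=\sum_{|S|=k}\hat f(S)\chi_S$. Since $f$ is determined by $\mathcal A$,
$$\|g\|^2=\mathbb E[fg]=\mathbb E\big[f\,\hat g_{\mathcal A}(\emptyset)\big]\le\|f\|\,\big(\mathbb E\,\hat g_{\mathcal A}(\emptyset)^2\big)^{1/2}.$$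
For $|S|=k$ and $S\cap J=\emptyset$, only $U=\emptyset$ contributes to (3), because $g$ has no coefficients above level $k$. So $\hat g_{\mathcal A}(S)=\hat g(S)$, and (4) gives
$$\mathbb E\,\hat g_{\mathcal A}(\emptyset)^2\le\sum_{|S|=k}\hat g(S)^2\,\mathbb P(S\cap J\ne\emptyset)\le k\delta\|g\|^2 .$$
Hence $\|g\|^2\le\|f\|\sqrt{k\delta}\,\|g\|$, which is (1).

Now try $g=\sum_{1\le|S|\le k}\hat f(S)\chi_S$. Everything would go through, and give (2) with $C=1$, if we had
$$\mathbb E\sum_{S\ne\emptyset}\hat g_{\mathcal A}(S)^2\ \ge\ \sum_{1\le|S|\le k}\hat g(S)^2\,\mathbb P(S\cap J=\emptyset).$$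
For $|S|<k$, however, the sum (3) mixes $\hat g(S)$ with coefficients of higher levels, and these may cancel. The selector shows this. Let $f=\mathrm{sel}$, $k=2$, $g=\mathrm{sel}-\frac12$, with the algorithm that reads $x_1$ and then the selected bit. When $x_1=1$ we have $J=\{1,2\}$ and
$$\hat g_{\mathcal A}(\{3\})=\hat g(\{3\})+\hat g(\{1,3\})\,y_1=\tfrac14-\tfrac14=0 .$$
In fact $g_{\mathcal A}$ is always constant, so the left side of the desired inequality is $0$. The sets $\{2\}$ and $\{3\}$ make the right side $\frac1{16}\cdot\frac12+\frac1{16}\cdot\frac12=\frac1{16}$. The desired inequality is false, and selectors break it. They will also break (2).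

## 3. Failure by a logarithm, and a class where the growth is linear

Put $C_1=81$.

**Theorem 1.** For every integer $L\ge1$ and $\eta\in(0,1)$ there are a function $f\ge0$ on some cube with $\|f\|=1$ and a randomized algorithm determining $f$ with revealment
$$\delta\le\tfrac{3C_1}{2}\,\tfrac{2^{-L}}{L},$$
such that for $k=\lceil10C_12^L/\eta\rceil$
$$\sum_{1\le|S|\le k}\hat f(S)^2\ \ge\ 1-\eta-4^{-L},\qquad\text{while}\qquad k\delta\le\frac{17\,C_1^2}{\eta L}.$$

With $\eta=\frac12$ the weight is at least $1-\frac12-\frac14=\frac14$ for every $L\ge1$, while $k\delta\|f\|^2\le34C_1^2/L\to0$ as $L\to\infty$. So no absolute constant works in (2): **the speculated inequality is false.**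

**Theorem 2.** Let $c_k$ be the supremum of $\sum_{1\le|S|\le k}\hat f(S)^2/(\delta\|f\|^2)$ over all $n$, all $f\ne0$ and all algorithms. There is an absolute $c>0$ with
$$c\,k\log k\le c_k\le\tfrac{k(k+1)}2\qquad(k\ge2).$$
Moreover, for each fixed $\eta\in(0,1)$ there are examples with $\delta\to0$ in which weight at least $1-\eta-o(1)$ lies on $1\le|S|\le C_\eta/(\delta\log(1/\delta))$.

(If $\delta=0$ then nothing is read, $f$ is constant and the numerator is $0$. The supremum is over $\delta>0$.)

**Theorem 3.** Suppose that, for a fixed enumeration of $[n]$, the algorithm always examines bits in increasing order (skipping is allowed; which bits are skipped may depend on the past and on the randomness). Then for all $k\ge1$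
$$\sum_{|S|=k}\hat f(S)^2\le\delta\sum_{|S|\ge k}\hat f(S)^2,\qquad\text{hence}\qquad\sum_{1\le|S|\le k}\hat f(S)^2\le k\,\delta\,\|f\|^2 .$$
The first inequality is an equality for $f=\chi_S$, $|S|=k$, $\delta=1$.

We prove Theorem 3 first, because it is short and repairs the attempt of Section 2 in a special case.

## 4. Increasing reading order

In Section 2 we conditioned on everything seen at the end. With an increasing order we can condition at the moment when bit $i$ is about to be read or skipped.

**Step 1: a family of conditional coefficients.** The purpose is to group the coefficients so that the groups of one family do not overlap. For nonempty $T\subseteq[n]$ with minimum $i$ put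
$$d_T=\mathbb E[f\chi_T\mid x_1,\dots,x_{i-1}].$$
We have $f\chi_T=\sum_S\hat f(S)\chi_{S\triangle T}$. The conditional expectation keeps the terms with $S\triangle T\subseteq[i-1]$, that is, $S=U\cup T$ with $U\subseteq[i-1]$. Hence
$$d_T=\sum_{U\subseteq[i-1]}\hat f(U\cup T)\chi_U,\qquad\|d_T\|^2=\sum_{U\subseteq[i-1]}\hat f(U\cup T)^2 .$$
Each $S$ with $|S|\ge k$ can be written in exactly one way as $U\cup T$ with $|T|=k$ and all elements of $U$ below $\min T$: $T$ consists of the $k$ largest elements of $S$. Therefore
$$\sum_{|T|=k}\|d_T\|^2=\sum_{|S|\ge k}\hat f(S)^2. \tag{5}$$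

**Step 2: $d_T$ vanishes when $i$ is not read.** Fix the internal randomness. Before bit $i$ could be read, only bits of $[i-1]$ have been read, so the event $\{i\in J\}$ is determined by $x_1,\dots,x_{i-1}$. Suppose these values are such that $i\notin J$. Then for any values of $x_{i+1},\dots,x_n$ the runs with $x_i=0$ and $x_i=1$ are identical and produce the same output, so $f$ does not depend on $x_i$. Since $\chi_T$ contains the factor $2x_i-1$, averaging over $x_i$ gives $d_T=0$. Thus $d_T=d_T\mathbf 1_{i\in J}$.

**Step 3: Cauchy–Schwarz.** Averaging over the randomness as well, $\hat f(T)=\mathbb E[d_T]=\mathbb E[d_T\mathbf 1_{i\in J}]$, so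
$$\hat f(T)^2\le\mathbb P(i\in J)\,\|d_T\|^2\le\delta\|d_T\|^2 .$$
Summing over $|T|=k$ and using (5) gives the first inequality. Summing it over levels $1,\dots,k$, and bounding each right side by $\delta\|f\|^2$, gives the second. For $f=\chi_S$ with $|S|=k$, read all of $S$ in order: both sides of the first inequality are $1$. $\blacksquare$

As a consequence, a function as in Theorem 1 with $\eta=\frac12$ satisfies $\delta'\ge1/(4k)$ for every increasing algorithm determining it, where $\delta'$ is that algorithm's revealment. The algorithm of Theorem 1 will break the order: it visits parts of the input in random order, and sometimes goes back to read everything.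

## 5. Energy against revealment

To place weight on low levels we control the mean level. Let
$$D_jf(x)=\tfrac12\big(f(x^{j\to1})-f(x^{j\to0})\big),\qquad\mathcal E(f)=\sum_j\|D_jf\|^2 ,$$
where $x^{j\to b}$ is $x$ with bit $j$ set to $b$. For $S\ni j$, setting $x_j$ to $1$ or $0$ turns $\chi_S$ into $\pm\chi_{S\setminus j}$. So $D_jf=\sum_{S\ni j}\hat f(S)\chi_{S\setminus j}$ and
$$\mathcal E(f)=\sum_S|S|\,\hat f(S)^2. \tag{6}$$
We call $\mathcal E(f)$ the energy. If $g,h$ depend on disjoint groups of bits, then each $D_j$ acts on one factor only, and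
$$\mathcal E(gh)=\mathcal E(g)\|h\|^2+\|g\|^2\mathcal E(h). \tag{7}$$

For a Boolean ($\{0,1\}$-valued) function $B$, bit $j$ is pivotal at $x$ if $B(x^{j\to1})\ne B(x^{j\to0})$. Put $I(B)=\sum_j\mathbb P(j\text{ is pivotal for }B)$. Then $\mathcal E(B)=\frac14I(B)$. Example: for $\mathrm{sel}$, bit $1$ is pivotal when $x_2\ne x_3$, and bits $2$ and $3$ are pivotal when selected, so $I(\mathrm{sel})=\frac32$ and $\mathcal E(\mathrm{sel})=\frac38=1\cdot\frac18+2\cdot\frac18$, in agreement with Section 1.

If $\|f\|=1$ and $k\ge2\mathcal E(f)$, then by (6) and Markov's inequality the weight above level $k$ is at most $\frac12$. So it suffices to find $f$ with $\|f\|=1$, small mean, and $\delta\,\mathcal E(f)\to0$. The normalized AND $2^{n/2}\prod x_i$ has energy $n/2$ and $\delta<2/n$. The product $\delta\mathcal E$ is bounded, but does not tend to $0$.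

A first idea is to replace the single bits in an AND by balanced events: take $\prod_aF(x_a)$ on disjoint copies, with $F=\sqrt2\,\mathbf 1_{B=1}$ for a Boolean $B$ with $\mathbb EB=\frac12$. Reading $K$ copies in random order until some $B(x_a)=0$ costs a factor of about $2/K$ in revealment, and the energy is multiplied by $K$. So what counts is the product of the revealment of $B$ and $\mathcal E(F)=2\cdot\frac14I(B)=\frac12I(B)$. The following remark shows exactly where this stops.

**Remark (balanced events).** If $\mathbb EB=\frac12$ and an algorithm determines $B$ with revealment $\delta$, then $\delta\,I(B)\ge1$.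

To prove this, fix the internal randomness, let $x,y$ be independent uniform inputs, and let $i_1,\dots,i_\tau$ be the bits read on input $x$, in order. For $0\le t\le\tau$ let $z^{(t)}$ agree with $x$ at $i_{t+1},\dots,i_\tau$ and with $y$ elsewhere. Then $z^{(0)}=x$ on $J$, so $B(z^{(0)})=B(x)$, and $z^{(\tau)}=y$. The points $z^{(t-1)}$ and $z^{(t)}$ differ at most in coordinate $i_t$, where they have the values $x_{i_t}$ and $y_{i_t}$.

Condition on the bits read before step $t$, which decide whether $\tau\ge t$ and what $i_t$ is. Suppose $\tau\ge t$, and let $w$ be the vector of the other coordinates of $z^{(t)}$. We claim that, given also $x_{i_t}$ and $y_{i_t}$, $w$ is uniform. Indeed, a prescribed value $w^*$ determines the rest of the run, since the later bits read must agree with $w^*$. Each later bit read agrees with $w^*$ with probability $\frac12$, and each remaining coordinate, filled from $y$, agrees with probability $\frac12$. So $w=w^*$ has probability $2^{-(n-1)}$. Hence the conditional probability of $B(z^{(t-1)})\ne B(z^{(t)})$ is $\frac12\mathbb P(i_t\text{ pivotal})$.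 Summing over $t$ and averaging over the internal randomness,
$$\tfrac12=\mathbb P(B(x)\ne B(y))\le\tfrac12\sum_i\mathbb P(i\in J)\,\mathbb P(i\text{ pivotal})\le\tfrac12\,\delta\,I(B).$$

So indicators of balanced events never give $\delta\,\mathcal E(F)<\frac12$. The way out rests on an asymmetry: the AND-type algorithm only needs to know that $F=0$. It may evaluate a balanced Boolean $\Phi$ on each copy and stop as soon as $\Phi=0$, provided that $F$ vanishes on $\{\Phi=0\}$. *The revealment is then governed by $\Phi$, while the energy is that of $F$, and $F$ may be any function supported on $\{\Phi=1\}$.* We are free to choose $F$ cheaper than the indicator.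

The selector already shows a gain. Take $\Phi=\mathrm{sel}$, with selector bit $\beta$ and data bits $\xi^0,\xi^1$. The function $\sqrt2\,\mathbf 1_{\mathrm{sel}=1}$ has energy $\frac12\cdot\frac32=0.75$. Now let $\theta=\frac{3\pi}8$ and let $F$ be $0$ if the selected bit is $0$; if the selected bit is $1$, let $F=2\sin\theta$ or $F=2\cos\theta$ according to whether the unselected bit is $1$ or $0$. Then $\|F\|^2=\frac14(4\sin^2\theta+4\cos^2\theta)=1$. The contributions to the energy are as follows.

- The selected bit: $|D F|=\frac12\cdot2\sin\theta$ or $\frac12\cdot 2\cos\theta$, each with probability $\frac12$, which gives $\frac12$.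
- The unselected bit: with probability $\frac12$ the selected bit is $1$ and $DF=\sin\theta-\cos\theta$, which gives $\frac12(\sin\theta-\cos\theta)^2=\sin^2(\theta-\frac\pi4)=\sin^2\frac\pi8$.
- The bit $\beta$: with probability $\frac12$ the data bits differ and $F$ moves between $0$ and $2\cos\theta$, which gives $\frac12\cos^2\theta=\frac12\sin^2\frac\pi8$.

The total is $\frac12+\frac32\sin^2\frac\pi8\approx0.7197<0.75$. By making the unselected bit likely to be $1$ too, we made flips of $\beta$ less harmful. The plan is to do this over $L$ scales of nested selectors and to gain a factor of order $L$. For this, the selector bit $\beta$ must be replaced by a function that is seldom read, with influence as small as the remark permits.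

## 6. Balanced functions with revealment $O(1/m)$ and influence $O(m)$

**Lemma 1.** For each integer $m\ge1$ there is a Boolean function $B$ on some cube with $\mathbb EB=\frac12$, $I(B)\le C_1m$, and an algorithm for $B$ with revealment $\le C_1/m$.

For $m=1$ take one bit. Let $m\ge2$, $\ell=\lceil2\log_2m\rceil\ge2$ and $T=16m^2\ell+1$.

**Step 1: the construction.** Put independent uniform bits $\beta(t,c)$ at the sites $(t,c)$ with $0\le t<T$, $0<c<2m$, $c\equiv m+t\pmod 2$. From $(t,c)$ a walker moves to $(t+1,\,c+2\beta(t,c)-1)$ if $0<c<2m$, to $(t+1,1)$ if $c=0$, and to $(t+1,2m-1)$ if $c=2m$. A position $a\in\{0,\dots,2m\}$ is called admissible at time $s$ if $a\equiv m+s\pmod2$; walkers stay on admissible positions. (For $m=2$: positions $0,2,4$ at even times, $1,3$ at odd times.) Let $X^{s,a}$ be the path started at $(s,a)$, with $a$ admissible. It uses a fresh fair bit at each interior step, so it is a reflecting simple random walk on $\{0,\dots,2m\}$. All walkers share the same bits, so two walkers that meet stay together.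

Let $X=X^{0,m}$ and $B=1$ iff $X_T>m$. Since $T$ is odd, $X_T\ne m$. Replacing every $\beta(t,c)$ by $1-\beta(t,2m-c)$ preserves the measure and turns $X$ into $2m-X$, so $\mathbb EB=\frac12$.

**Step 2: monotonicity.** This will let two extreme walkers enclose all the others. If $a\le a'$ are admissible at time $s$, then $X^{s,a}_t\le X^{s,a'}_t$ for all $t\ge s$. The difference is even, changes by at most $2$ per step, and stays $0$ once it is $0$; so it never becomes negative.

**Step 3: coalescence.** We show that the starting point is forgotten after about $m^2$ steps. Let $Y,Z$ be the walkers started at time $s$ at the smallest and the largest admissible position. For the reflecting walk put $u(a)=4m^2-a^2$. Then $u(a)=1+\frac12\big(u(a-1)+u(a+1)\big)$ for $0<a<2m$, and $u(0)=1+u(1)$. So, with $\tau$ the hitting time of $2m$ (number of steps), the process (number of steps) $+\,u(\text{position})$, stopped at $\tau$, is a martingale. Hence $\mathbb E[\tau\wedge N]\le u(a)\le4m^2$ for every $N$, and $\mathbb E\tau\le4m^2$ from any start. By Markov's inequality, in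 each block of $8m^2$ steps the walker $Y$ fails to hit $2m$ with conditional probability at most $\frac12$, whatever happened before. When $Y$ is at $2m$, $Y\le Z\le2m$ forces $Y=Z$. Therefore
$$\mathbb P(Y_{s+r}\ne Z_{s+r})\le2^{-\lfloor r/(8m^2)\rfloor}. \tag{8}$$

**Step 4: heat kernel.** We bound the chance of being at a given place. For $r\ge1$,
$$p_r(a,c):=\mathbb P(X^{s,a}_{s+r}=c)\le4r^{-1/2}+\tfrac1m. \tag{9}$$
The reflecting walk is the image of simple random walk $S$ on $\mathbb Z$ from $a$ under $k\mapsto\mathrm{dist}(k,4m\mathbb Z)$. This distance equals $c$ only if $k\equiv c$ or $k\equiv-c\pmod{4m}$. So it suffices to show $\mathbb P(S_r\equiv c'\bmod4m)\le2r^{-1/2}+\frac1{2m}$ for each $c'$.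

The law of $S_r$ lives on a parity lattice of spacing $2$ and is a shifted binomial law there, hence unimodal, with maximum $\binom r{\lfloor r/2\rfloor}2^{-r}$. This is at most $r^{-1/2}$. For $r=2n$,
$$\Big(\tbinom{2n}n4^{-n}\Big)^2=\prod_{i=1}^n\frac{(2i-1)^2}{(2i)^2}=\frac1{2n+1}\prod_{i=1}^n\frac{(2i-1)(2i+1)}{(2i)^2}\le\frac1{2n+1},$$
and for $r=2n+1$ we have $\binom{2n+1}n2^{-(2n+1)}=\binom{2n+2}{n+1}4^{-(n+1)}\le(2n+3)^{-1/2}$.

If $c'$ has the wrong parity, the probability is $0$. Otherwise we sum the law over a progression that takes every $q$-th lattice point, $q=2m$. Fix a mode. The nearest progression point at or to the left of the mode, and the nearest one to its right, contribute at most $r^{-1/2}$ each. Let $g$ be any other progression point. The $q$ consecutive lattice points that start at $g$ and go toward the mode do not pass beyond the next progression point on that side, so by unimodality all have probability at least that of $g$. Hence the probability of $g$ is at most $1/q$ times that of its block. The blocks are disjoint, so these points contribute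 at most $1/q=\frac1{2m}$ in total. This proves (9).

**Step 5: the influence.** Whether $X_t=c$ depends only on bits at times before $t$. If $X_t\ne c$, the bit at $(t,c)$ is not used by $X$. If $X_t=c$, then $X_T$ is $X^{t+1,c-1}_T$ or $X^{t+1,c+1}_T$, depending on that bit. So $(t,c)$ is pivotal iff $X_t=c$ and these two endpoints lie on different sides of $m$. The second condition depends only on bits at times after $t$, so the two are independent. By monotonicity the second has probability $h_t(c+1)-h_t(c-1)$, where $h_t(a)=\mathbb P(X^{t+1,a}_T>m)$ is nondecreasing.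

For fixed $t$, let $c$ run over its values, which have spacing $2$. The differences telescope to $h_t(\max)-h_t(\min)$, where $\max,\min$ are the largest and smallest admissible positions at time $t+1$. With $Y,Z$ started at $s=t+1$ this equals $\mathbb P(Y_T\le m<Z_T)\le\mathbb P(Y_T\ne Z_T)$. By (8),
$$I(B)\le\sum_{t<T}\max_c\mathbb P(X_t=c)\;2^{-\lfloor(T-t-1)/(8m^2)\rfloor}.$$
If $t\ge m^2$, then (9) gives $\max_c\mathbb P(X_t=c)\le\frac4m+\frac1m=\frac5m$. Since $\sum_{u\ge0}2^{-\lfloor u/(8m^2)\rfloor}=16m^2$, these terms sum to at most $\frac5m\cdot16m^2=80m$. If $t<m^2$, then $T-t-1>16m^2\ell-m^2$, so the floor is at least $2\ell-1\ge\ell$, and each term is at most $2^{-\ell}\le m^{-2}$. There are $m^2$ such terms, with sum at most $1$. So $I(B)\le80m+1\le81m$.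

**Step 6: the algorithm.** The point is to start late, at a random time, so that no site is visited often. Let $M=8m^2\ell$, choose $s$ uniformly in $\{0,\dots,M-1\}$, and follow $Y$ and $Z$ from time $s$ to time $T$, reading the bits they use. Since $X_s$ is admissible, monotonicity gives $Y_t\le X_t\le Z_t$ for $t\ge s$. If $Y_T=Z_T$ then $X_T=Y_T$ and $B$ is known. Otherwise read all bits. Since $T-s\ge8m^2\ell$, (8) shows that this last event has probability at most $2^{-\ell}\le m^{-2}$.

Let $a_-(s)$ be the starting point of $Y$. The probability that $Y$ visits $(t,c)$ is $\frac1M\sum_{s\le t,\,s<M}p_{t-s}(a_-(s),c)$. There are at most $M$ terms, with distinct values $r=t-s\ge0$. The term $r=0$, if present, is at most $1$. For the others use (9). As $r^{-1/2}$ is decreasing, at most $M$ distinct values $r\ge1$ give $\sum r^{-1/2}\le\sum_{r=1}^Mr^{-1/2}\le2\sqrt M$. So the probability is at most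
$$\frac1M\Big(1+8\sqrt M+\frac Mm\Big)=\frac1M+\frac8{\sqrt M}+\frac1m\le\frac{3.1}m,$$
because $M\ge16m^2$ gives $\frac8{\sqrt M}\le\frac2m$ and $\frac1M\le\frac1{16m^2}\le\frac1{32m}$. The same bound holds for $Z$. The revealment is at most $\frac{6.2}m+\frac1{m^2}\le\frac7m\le\frac{C_1}m$. $\square$

## 7. Selectors nested over $L$ scales

For $j\ge1$ let $B_j$ be the function of Lemma 1 with $m=2^j$, so $I(B_j)\le C_12^j$. Define $\Phi_0(y)=y$ on $\{0,1\}$ and
$$\Phi_j(\beta,\xi^0,\xi^1)=\Phi_{j-1}\big(\xi^{B_j(\beta)}\big),$$
where $\beta,\xi^0,\xi^1$ are disjoint groups of bits. If $B_1$ were a single bit, $\Phi_1$ would be the selector of Section 1. By induction $\mathbb E\Phi_j=\frac12$.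

To evaluate $\Phi_j$, evaluate $B_j(\beta)$ and then run the algorithm for $\Phi_{j-1}$, with fresh internal randomness, on the selected block only. A bit of $\beta$ is read with probability at most $C_12^{-j}$. A bit of $\xi^b$ is read only if $B_j(\beta)=b$, which has probability $\frac12$ and is independent of $\xi^b$. So the revealment $R_j$ satisfies $R_j\le\max(C_12^{-j},\frac12R_{j-1})$, with $R_0=1\le C_1$. By induction,
$$R_j\le C_12^{-j}. \tag{10}$$

The indicator is not cheap here, as the remark of Section 5 predicts. A bit of $\beta$ is pivotal for $\Phi_j$ iff it is pivotal for $B_j$ and $\Phi_{j-1}(\xi^0)\ne\Phi_{j-1}(\xi^1)$; a bit of $\xi^b$ iff $B_j=b$ and it is pivotal for $\Phi_{j-1}(\xi^b)$. So $I(\Phi_j)=I(\Phi_{j-1})+\frac12I(B_j)$, and $I(\Phi_L)=1+\frac12\sum_{i\le L}I(B_i)$ is at most of order $2^L$. With (10), $R_LI(\Phi_L)=O(1)$; being at least $1$, it does not go to $0$.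

## 8. Turning the angle a little at each scale

A function $\psi$ of norm $1$ has two masses, $\|\psi\mathbf 1_{\Phi=1}\|=|\sin\varphi|$ and $\|\psi\mathbf 1_{\Phi=0}\|=|\cos\varphi|$ for some angle $\varphi$. The constant $1$ has angle $\frac\pi4$; a function supported on $\{\Phi=1\}$ has angle $\frac\pi2$. The normalized indicator makes this turn in one jump, at the top scale. We make it in $L+1$ equal steps: at each scale $j$, all blocks of that scale, selected or not, are tilted to the angle $\varphi_j$.

**Lemma 2.** For each $L\ge1$ there is $F\ge0$ with $\|F\|=1$, $F=0$ on $\{\Phi_L=0\}$, and $\mathcal E(F)\le5C_1\,2^L/(L+1)$.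

**Step 1: the construction.** Let $h=\frac\pi{4(L+1)}$ and $\varphi_j=\frac\pi4+(j+1)h$ for $-1\le j\le L$, so $\varphi_{-1}=\frac\pi4$ and $\varphi_L=\frac\pi2$. For $j\le L-1$ both $\sin\varphi_j$ and $\cos\varphi_j$ are positive. Put $\omega_0=1$. Recursively, for $0\le j\le L$ and $\varphi\in\mathbb R$ let
$$\psi_j^\varphi=\omega_j\cdot\begin{cases}\sin\varphi/\sin\varphi_{j-1}&\text{if }\Phi_j=1,\\ \cos\varphi/\cos\varphi_{j-1}&\text{if }\Phi_j=0,\end{cases}\qquad\psi_j=\psi_j^{\varphi_j},$$
and, for $j<L$, $\omega_{j+1}(\beta,\xi^0,\xi^1)=\psi_j(\xi^0)\psi_j(\xi^1)$. In words: the weight $\omega_{j+1}$ tilts both children to the angle $\varphi_j$, and $\psi_{j+1}^\varphi$ then corrects the angle of the whole block to $\varphi$. The free parameter $\varphi$ is needed for the recursion below. The final function is $F=\psi_L$.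

**Step 2: the norms.** We check that $\varphi$ really is the angle:
$$\mathbb E\big[(\psi_j^\varphi)^2\mathbf 1_{\Phi_j=1}\big]=\sin^2\varphi,\qquad\mathbb E\big[(\psi_j^\varphi)^2\mathbf 1_{\Phi_j=0}\big]=\cos^2\varphi. \tag{11}$$
For $j=0$: $\psi_0^\varphi(1)=\sqrt2\sin\varphi$ and $\psi_0^\varphi(0)=\sqrt2\cos\varphi$, each point having probability $\frac12$. Suppose (11) holds for $j<L$. Then $\|\psi_j\|=1$. Since $B_{j+1}(\beta)$ is uniform and independent of $\xi^0,\xi^1$,
$$\mathbb E\big[\omega_{j+1}^2\mathbf 1_{\Phi_{j+1}=1}\big]=\sum_{b=0,1}\tfrac12\,\mathbb E\big[\psi_j(\xi^b)^2\mathbf 1_{\Phi_j(\xi^b)=1}\big]\,\mathbb E\big[\psi_j(\xi^{1-b})^2\big]=\sin^2\varphi_j,$$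
and likewise $\mathbb E[\omega_{j+1}^2\mathbf 1_{\Phi_{j+1}=0}]=\cos^2\varphi_j$. Multiplying by $(\sin\varphi/\sin\varphi_j)^2$ and $(\cos\varphi/\cos\varphi_j)^2$ gives (11) for $j+1$. In particular $\|\psi_j^\varphi\|=1$ always.

**Step 3: the energy recursion.** We express $e_j(\varphi):=\mathcal E(\psi_j^\varphi)$ through the previous scale. Let $j<L$. If $B_{j+1}=b$, then $\Phi_{j+1}=\Phi_j(\xi^b)$, and the correcting factor $\sin\varphi/\sin\varphi_j$ or $\cos\varphi/\cos\varphi_j$ turns $\psi_j(\xi^b)$ into $\psi_j^\varphi(\xi^b)$; on $\Phi_j(\xi^b)=1$, for instance, $\frac{\sin\varphi_j}{\sin\varphi_{j-1}}\cdot\frac{\sin\varphi}{\sin\varphi_j}=\frac{\sin\varphi}{\sin\varphi_{j-1}}$. So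
$$\psi_{j+1}^\varphi=\mathbf 1_{B_{j+1}=0}\,\psi_j^\varphi(\xi^0)\,\psi_j(\xi^1)+\mathbf 1_{B_{j+1}=1}\,\psi_j(\xi^0)\,\psi_j^\varphi(\xi^1).$$

*Bits of the children.* Fix a child $\xi^b$. With probability $\frac12$ it is selected; its bits then contribute $e_j(\varphi)\cdot\|\psi_j\|^2=e_j(\varphi)$. With probability $\frac12$ it is not selected; its bits then contribute $e_j(\varphi_j)\cdot\|\psi_j^\varphi\|^2=e_j(\varphi_j)$. The two children together contribute $e_j(\varphi)+e_j(\varphi_j)$.

*Bits of $\beta$.* A bit $e$ of $\beta$ contributes only where it is pivotal for $B_{j+1}$. Let $s_b=\Phi_j(\xi^b)$, $t(1)=\frac{\sin\varphi}{\sin\varphi_j}$, $t(0)=\frac{\cos\varphi}{\cos\varphi_j}$. The weight $\omega_{j+1}$ does not involve $\beta$, so at pivotal points $|D_e\psi_{j+1}^\varphi|=\frac12|\omega_{j+1}|\,|t(s_0)-t(s_1)|$. Only the two cases $s_0\ne s_1$ matter, and by (11) each has $\omega_{j+1}^2$-mass $\sin^2\varphi_j\cos^2\varphi_j$. Hence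
$$\mathbb E\big[\omega_{j+1}^2(t(s_0)-t(s_1))^2\big]=2\sin^2\varphi_j\cos^2\varphi_j\Big(\frac{\sin\varphi}{\sin\varphi_j}-\frac{\cos\varphi}{\cos\varphi_j}\Big)^2=2\sin^2(\varphi-\varphi_j).$$
Pivotality of $e$ depends on $\beta$ only and is independent of $(\xi^0,\xi^1)$. Summing over $e$, the bits of $\beta$ contribute $\frac14I(B_{j+1})\cdot2\sin^2(\varphi-\varphi_j)$. Altogether
$$e_{j+1}(\varphi)=e_j(\varphi)+e_j(\varphi_j)+\tfrac12I(B_{j+1})\sin^2(\varphi-\varphi_j), \tag{12}$$
$$e_0(\varphi)=\big(\tfrac12\sqrt2(\sin\varphi-\cos\varphi)\big)^2=\sin^2(\varphi-\tfrac\pi4).$$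
The selectors pay for the square of the turn. This is why many small turns are cheaper than one large one. The price is the middle term: the unselected children now carry energy too. (With $\varphi_0=\dots=\varphi_{L-1}=\frac\pi4$ and $\varphi_L=\frac\pi2$ we would have $\psi_j=1$ for $j<L$, no middle terms, and $\psi_L=\sqrt2\,\mathbf 1_{\Phi_L=1}$: the indicator.)

**Step 4: solving the recursion.** Write $E_j=e_j(\varphi_j)$. Keep $\varphi$ fixed in (12), unroll down to scale $0$, and then put $\varphi=\varphi_j$:
$$E_j=\sin^2(\varphi_j-\tfrac\pi4)+\sum_{i<j}E_i+\tfrac12\sum_{i=1}^jI(B_i)\sin^2(\varphi_j-\varphi_{i-1}).$$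
Here $\varphi_j-\frac\pi4=(j+1)h$ and $\varphi_j-\varphi_{i-1}=(1+j-i)h$. With $|\sin u|\le|u|$ and $I(B_i)\le C_12^i$,
$$E_j\le(j+1)^2h^2+\sum_{i<j}E_i+\tfrac12C_1h^2\sum_{i=1}^j2^i(1+j-i)^2 .$$
The last sum is at most $2^j\sum_{u\ge0}2^{-u}(u+1)^2=12\cdot2^j$. Also $(j+1)^2\le\frac94\,2^j$: for $j=0,1,2$ this reads $1\le\frac94$, $4\le\frac92$, $9\le9$, and for $j\ge2$ the step from $j$ to $j+1$ multiplies the left side by $\big(\frac{j+2}{j+1}\big)^2\le\frac{16}9<2$. Since $\frac94+6C_1\le7C_1$,
$$E_j\le\sum_{i<j}E_i+7C_1h^2\,2^j .$$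
We claim $E_j\le7C_1h^2\,2^j(1+\frac j2)$. First, $\sum_{i<j}2^i(1+\frac i2)=2^j\frac j2$: both sides are $0$ for $j=0$, and $2^j\frac j2+2^j(1+\frac j2)=2^{j+1}\frac{j+1}2$. So, if the claim holds for all $i<j$, then $E_j\le7C_1h^2\big(2^j\tfrac j2+2^j\big)$, which is the claim for $j$.

**Step 5: the function $F=\psi_L$.** As $h^2=\frac{\pi^2}{16(L+1)^2}$ and $1+\frac L2\le L+1$,
$$\mathcal E(F)=E_L\le\frac{7\pi^2}{16}\,C_1\,\frac{2^L}{L+1}\le5C_1\,\frac{2^L}{L+1}.$$
By (11), $\|F\|=1$. Since $\cos\varphi_L=0$, $F$ vanishes where $\Phi_L=0$. All angles lie in $[\frac\pi4,\frac\pi2]$, so all factors are nonnegative and $F\ge0$. $\square$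

Compared with the normalized indicator, a single turn at the top selector costs order $2^Lh^2$, a saving of order $L^2$. The energies of the unselected children, summed over the scales, give back one factor of order $L$. What is left is a saving of order $L$, and with (10) $R_L\,\mathcal E(F)\le5C_1^2/(L+1)\to0$, below what any indicator of a balanced event can do.

## 9. A product of $2L$ copies: proof of Theorem 1

The mean of $F$ may still be large, so a bounded amount of energy per unit of weight is not yet enough. The product removes the mean. Let $K=2L$ and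
$$f(x_1,\dots,x_K)=\prod_{a=1}^KF(x_a)$$
on $K$ disjoint copies of the cube of $F$. Then $f\ge0$ and $\|f\|=1$.

**Step 1: mean and energy.** By Cauchy–Schwarz $(\mathbb EF)^2\le\|F\|^2\,\mathbb P(\Phi_L=1)=\frac12$, so $\hat f(\emptyset)^2=(\mathbb EF)^{2K}\le2^{-K}=4^{-L}$. By (7), $\mathcal E(f)=K\mathcal E(F)\le2L\cdot5C_1\frac{2^L}{L+1}\le10C_12^L$.

**Step 2: the algorithm.** It has to read little until it knows that $f=0$. Go through the copies in uniformly random order and evaluate $\Phi_L$ on each, with the algorithm of Section 7 and independent randomness. If some value is $0$, stop and output $0$; this is correct, since then $F(x_a)=0$. If all $K$ values are $1$, read everything and output $f$.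

Copy $a$ is evaluated iff $\Phi_L=1$ on all copies before it. This is independent of copy $a$ and of the randomness used there, and has probability $\frac1K\sum_{p=1}^K2^{-(p-1)}\le\frac2K$. Everything is read with probability $2^{-K}$. By (10),
$$\delta\le\frac2K\,C_12^{-L}+2^{-K}=\frac{C_12^{-L}}L+4^{-L}.$$
Since $2L\le2^L$ for every integer $L\ge1$ (with equality for $L=1,2$), $4^{-L}\le\frac{2^{-L}}{2L}$. Therefore
$$\delta\le\frac{(2C_1+1)2^{-L}}{2L}\le\frac{3C_1}2\cdot\frac{2^{-L}}L .$$

**Step 3: the weight.** Let $k=\lceil10C_12^L/\eta\rceil$. By (6) and Markov's inequality, $\sum_{|S|>k}\hat f(S)^2\le\mathcal E(f)/k\le\eta$. With Step 1,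
$$\sum_{1\le|S|\le k}\hat f(S)^2\ge1-\eta-4^{-L}.$$
Finally,
$$k\delta\le\Big(\frac{10C_12^L}\eta+1\Big)\frac{3C_12^{-L}}{2L}=\frac{15C_1^2}{\eta L}+\frac{3C_12^{-L}}{2L}\le\frac{17C_1^2}{\eta L},$$
because $\frac32C_12^{-L}\le\frac34C_1\le2C_1^2\le2C_1^2/\eta$. $\blacksquare$

## 10. All $k$: proof of Theorem 2

**Step 1: upper bound.** Summing (1) over levels $1,\dots,k$ gives $c_k\le1+2+\dots+k=\frac{k(k+1)}2$.

**Step 2: lower bound.** We interpolate between the values of $k$ given by Theorem 1. Let $\eta=\frac12$ and $k_L=20C_12^L$, which is the $k$ of Theorem 1 for this $\eta$. For $k\ge k_1$ choose $L\ge1$ with $k_L\le k<k_{L+1}=40C_12^L$. The function of Theorem 1 satisfies $\sum_{1\le|S|\le k}\hat f(S)^2\ge\frac14$, since $k\ge k_L$, and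
$$k\delta\le40C_12^L\cdot\frac{3C_1}2\cdot\frac{2^{-L}}L=\frac{60C_1^2}L .$$
So $c_k\ge k\cdot\frac{L}{240C_1^2}$. Moreover $L\ge\log_2\frac k{40C_1}\ge\frac12\log_2k$ when $k\ge(40C_1)^2$, and such $k$ are at least $k_1=40C_1$. This gives $c_k\ge\frac{k\log_2k}{480C_1^2}$ for these $k$. For the finitely many $k$ with $2\le k<(40C_1)^2$ the function $\chi_{\{1\}}$ with $\delta=1$ shows $c_k\ge1$, and it suffices to decrease $c$.

**Step 3: weight below $1/\delta$ by a logarithm.** Here $L$ must be compared with $\log(1/\delta)$. Fix $\eta\in(0,1)$, and in Theorem 1 let $L\to\infty$; then $\delta\to0$. Take $L$ so large that $4^{-L}\le\frac{1-\eta}2$ and $\delta<1$. The weight on levels $1,\dots,k$ is then at least $\frac{1-\eta}2$, so the upper bound of Step 1 gives $\frac{1-\eta}2\le\delta\frac{k(k+1)}2\le\delta k^2$. Thus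
$$\log\frac1\delta\le2\log k+\log\frac2{1-\eta}.$$
Since $k\le\frac{10C_12^L}\eta+1\le\frac{11C_12^L}\eta$, we have $\log k\le L\log2+\log\frac{11C_1}\eta$. Hence $\log\frac1\delta\le a_\eta L$ with
$$a_\eta=2\log2+2\log\tfrac{11C_1}\eta+\log\tfrac2{1-\eta}.$$
With $k\delta\le\frac{17C_1^2}{\eta L}$ this gives
$$k\le\frac{17C_1^2}{\eta L\,\delta}\le\frac{C_\eta}{\delta\log(1/\delta)},\qquad C_\eta=\frac{17C_1^2a_\eta}\eta .$$
So weight at least $1-\eta-4^{-L}=1-\eta-o(1)$ lies on $1\le|S|\le C_\eta/(\delta\log(1/\delta))$. $\blacksquare$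

The two bounds of Theorem 2 leave a gap between order $k\log k$ and $k(k+1)/2$; the argument does not determine the true growth of $c_k$.
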